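# A two-generated acylindrically hyperbolic group whose automorphism group is not acylindrically hyperbolic

## 1. The free group of infinite rank

The question of this talk is taken from Anthony Genevois, "Automorphisms of graph products of groups and acylindrical hyperbolicity", arXiv:1807.00622 (2018). In words: if a finitely generated group has an interesting action on a hyperbolic space, must its automorphism group have one too? It is known that the answer is positive when the group is hyperbolic, and for most relatively hyperbolic groups. We shall see that in general the answer is **no**. If one drops the words "finitely generated", a counterexample is quick, and the argument for it is half of the general one. We begin there.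

**Definitions.** A geodesic metric space is *hyperbolic* if for some $\delta$ every geodesic triangle is $\delta$-slim: each side lies in the $\delta$-neighborhood of the union of the other two. Cutting a polygon into triangles, one sees that geodesic polygons with $r$ sides are then $(r-2)\delta$-slim. Trees are hyperbolic with $\delta=0$. All actions are by isometries.

An action of $G$ on a metric space $X$ is *acylindrical* if for every $\epsilon>0$ there exist $R,N>0$ such that for all $x,y\in X$ with $d(x,y)\ge R$, the set $\{g\in G: d(x,gx)\le\epsilon,\ d(y,gy)\le\epsilon\}$ has at most $N$ elements. A group is *acylindrically hyperbolic* if it is not virtually cyclic and admits an acylindrical action on a hyperbolic space $X$ that is non-elementary, meaning that its limit set in $\partial X$ has more than two points.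

An element $\gamma$ acting on a hyperbolic space is *loxodromic* if $n\mapsto\gamma^n o$ is a quasi-isometric embedding of $\mathbb Z$ for some (equivalently, every) point $o$. A loxodromic element $h$ of $G$ is *WPD* if for every $\varepsilon>0$ and every point $x$ there is $M$ such that $\{g\in G: d(x,gx)\le\varepsilon,\ d(h^Mx,gh^Mx)\le\varepsilon\}$ is finite.

Some examples. The action of $\mathbb Z$ on $\mathbb R$ by translations is acylindrical: at most $2\epsilon+1$ elements move a point by at most $\epsilon$. The action of $\mathbb Z^2$ on $\mathbb R$ by $(m,n)\cdot t=t+m$ is not: the infinitely many elements $(0,n)$ fix everything. Any action on a bounded space is acylindrical, since one may take $R$ larger than the diameter. The last example shows why non-elementarity is required. If an action has bounded orbits, its limit set is empty, so it is not non-elementary. Hence *a group all of whose acylindrical actions on hyperbolic spaces have bounded orbits is not acylindrically hyperbolic.*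

We use three facts. The first two are from Osin, *Acylindrically hyperbolic groups*, Trans. AMS 368 (2016), Theorems 1.1 and 1.2.

* **(F1)** A group acting acylindrically on a hyperbolic space either has bounded orbits or contains a loxodromic element.
* **(F2)** A group that is not virtually cyclic and acts on a hyperbolic space with a loxodromic WPD element is acylindrically hyperbolic.
* **(F3)** The Morse lemma: in a hyperbolic space, a quasi-geodesic lies at Hausdorff distance at most $\mu$ from any geodesic with the same endpoints, where $\mu$ depends only on the space and on the quasi-geodesic constants.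

Let $F_\infty$ be the free group on $y_1,y_2,y_3,\dots$.

**Proposition 1.1.** The group $F_\infty$ is acylindrically hyperbolic, and every acylindrical action of $\mathrm{Aut}(F_\infty)$ on a hyperbolic space has bounded orbits. So $\mathrm{Aut}(F_\infty)$ is not acylindrically hyperbolic.

The proof rests on three lemmas, which will be used again. The first says that loxodromic elements have small centralizers.

**Lemma 1.2.** If $\Gamma$ acts acylindrically on a hyperbolic space $Y$ and $\gamma\in\Gamma$ is loxodromic, then $\langle\gamma\rangle$ has finite index in the centralizer $C_\Gamma(\gamma)$.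

*Proof.* Fix $o\in Y$ and let $\mu$ be the constant of (F3) for the quasi-geodesic $n\mapsto\gamma^no$ and its translates. Let $c\in C_\Gamma(\gamma)$ and $L=d(o,co)$. Then $d(\gamma^no,c\gamma^no)=d(\gamma^no,\gamma^nco)=L$ for all $n$. We first find an orbit point near $co$, at a distance that does not depend on $c$. For $m\ge1$ consider the quadrilateral with corners $\gamma^{-m}o,\gamma^mo,c\gamma^mo,c\gamma^{-m}o$. It has two sides of length $L$ and is $2\delta$-slim. By (F3) some point $p$ of $[c\gamma^{-m}o,c\gamma^mo]$ satisfies $d(p,co)\le\mu$. A point $s$ of the short side at $\gamma^{m}o$ has $d(s,\gamma^{m}o)\le L$, and so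
$$d(p,s)\ge d(co,\gamma^{m}o)-\mu-L\ge d(co,c\gamma^{m}o)-L-\mu-L=d(o,\gamma^{m}o)-2L-\mu .$$
The same holds at $\gamma^{-m}o$. For $m$ large the right side exceeds $2\delta$, so $p$ lies within $2\delta$ of $[\gamma^{-m}o,\gamma^mo]$, and by (F3) again within $2\delta+\mu$ of some $\gamma^no$. So $d(co,\gamma^no)\le\kappa:=2\delta+2\mu$.

Put $c'=\gamma^{-n}c$. It commutes with $\gamma$, so $d(\gamma^mo,c'\gamma^mo)=d(o,c'o)\le\kappa$ for all $m$. Since $d(o,\gamma^mo)\to\infty$, acylindricity (applied to $o$ and $\gamma^mo$ for one large $m$) leaves only finitely many possibilities for $c'$. So $C_\Gamma(\gamma)$ is a finite union of cosets $\langle\gamma\rangle c'$. $\square$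

The second lemma produces subgroups with bounded orbits.

**Lemma 1.3.** Let $\Gamma$ act acylindrically on a hyperbolic space. Let $B\le\Gamma$ contain a free group of rank 2, and let some $f\in\Gamma$ of infinite order commute with every element of $B$. Then $B$ has no loxodromic element and has bounded orbits.

*Proof.* Suppose $b\in B$ is loxodromic. Then $f\in C_\Gamma(b)$, so by Lemma 1.2 we have $f^s=b^n$ for some $s\ge1$, and $n\ne0$ because $f$ has infinite order. Hence $B\le C_\Gamma(f^s)=C_\Gamma(b^n)$. But $b^n$ is loxodromic, so $C_\Gamma(b^n)$ is virtually cyclic by Lemma 1.2 and cannot contain a free group of rank 2. So $B$ has no loxodromic element. The restriction of the action to $B$ is acylindrical, so $B$ has bounded orbits by (F1). $\square$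

The third lemma passes from a normal subgroup to the whole group.

**Lemma 1.4.** Let $\Gamma$ act acylindrically on a hyperbolic space, and let $N$ be an infinite normal subgroup with bounded orbits. Then $\Gamma$ has bounded orbits.

*Proof.* Fix $o$ and put $\beta=\max(1,\sup_{g\in N}d(o,go))<\infty$. If $\gamma\in\Gamma$ were loxodromic, then for all $n$ and all $g\in N$
$$d(\gamma^no,g\gamma^no)=d(o,\gamma^{-n}g\gamma^no)\le\beta ,$$
because $\gamma^{-n}g\gamma^n\in N$. So infinitely many elements would move both $o$ and $\gamma^no$ by at most $\beta$, while $d(o,\gamma^no)\to\infty$. This contradicts acylindricity. So $\Gamma$ has no loxodromic element, and (F1) applies. $\square$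

*Proof of Proposition 1.1.* *$F_\infty$ is acylindrically hyperbolic.* It acts on its Cayley tree for the basis $y_1,y_2,\dots$, and $h=y_1$ is loxodromic. We check WPD. It suffices to use the base point $1$ and $\varepsilon\in\mathbb N$: if $d(1,x_0)\le c$, then by the triangle inequality the set in the definition for $(x_0,\varepsilon)$ is contained in that for $(1,\varepsilon+2c)$. Let $M=2\varepsilon+2$, $d(1,g)\le\varepsilon$ and $d(h^M,gh^M)\le\varepsilon$. In a tree, $[1,h^M]\subset[1,g]\cup[g,gh^M]\cup[gh^M,h^M]$. The vertex $h^{\varepsilon+1}$ has distance $\varepsilon+1$ from both $1$ and $h^M$, so it lies on $[g,gh^M]$. The vertices there are $gh^i$ with $0\le i\le M$, so $g=h^{\varepsilon+1-i}$ for some such $i$, which leaves finitely many $g$. Since $F_\infty$ is not virtually cyclic, (F2) applies.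

*Bounded orbits.* Let $\Gamma=\mathrm{Aut}(F_\infty)$ act acylindrically on a hyperbolic space. For $a\in F_\infty$ let $\mathrm{ad}(a)$ be conjugation by $a$. For $f\in\Gamma$ we have
$$f\,\mathrm{ad}(a)\,f^{-1}=\mathrm{ad}(f(a)),$$
so $f$ commutes with $\mathrm{ad}(a)$ whenever $f(a)=a$. For $n\ge2$ let $F_n=\langle y_1,\dots,y_n\rangle$. The automorphism $f$ with $f(y_{n+1})=y_{n+1}y_1$ that fixes all other $y_i$ has infinite order, since $f^s(y_{n+1})=y_{n+1}y_1^s$, and it fixes $F_n$ pointwise. The center of $F_\infty$ is trivial, so $\mathrm{ad}(F_n)\cong F_n$. By Lemma 1.3, $\mathrm{ad}(F_n)$ contains no loxodromic element. Every element of $F_\infty$ lies in some $F_n$, so $\mathrm{Inn}(F_\infty)$ contains no loxodromic element and has bounded orbits by (F1). It is infinite and normal, and Lemma 1.4 finishes the proof. $\square$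

What changes for a finitely generated group?

## 2. Products of fixed subgroups

A finitely generated group that is the union of a chain of subgroups equals one of them, and an automorphism that fixes a generating set is trivial. So no chain of subgroups, each fixed pointwise by a nontrivial automorphism, can exhaust a finitely generated group.

The sensible substitute is to look for finitely many subgroups $A_1,\dots,A_r$ that *generate* $G$, each fixed pointwise by an automorphism of infinite order. This is easy to arrange and is not enough. Take the free group $F_4$ on $y_1,\dots,y_4$, with $A_1=\langle y_1,y_2\rangle$ and $A_2=\langle y_3,y_4\rangle$. The automorphism $y_3\mapsto y_3y_1$ (other generators fixed) has infinite order and fixes $A_1$, and $y_1\mapsto y_1y_3$ (other generators fixed) has infinite order and fixes $A_2$. By Lemma 1.3, $\mathrm{ad}(A_1)$ and $\mathrm{ad}(A_2)$ have bounded orbits in every acylindrical action of $\mathrm{Aut}(F_4)$. But $F_4$ is hyperbolic and not virtually cyclic, so by the positive result quoted above $\mathrm{Aut}(F_4)$ is acylindrically hyperbolic. It has an acylindrical action with unbounded orbits, and by Lemma 1.4 $\mathrm{Inn}(F_4)$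 has unbounded orbits in it. The argument therefore stops exactly here: two subgroups with bounded orbits can generate a group with unbounded orbits.

Bounded orbits do pass to product *sets*, because
$$d(o,b_1b_2b_3o)\le d(o,b_1o)+d(o,b_2o)+d(o,b_3o).$$
So we ask for more: not that the $A_i$ generate $G$, but that $G=A_1A_2A_3$ as a set.

**Proposition 2.1.** Let $N$ be an infinite normal subgroup of a group $\Gamma$ with $N=B_1B_2B_3$, where each $B_i$ is a subgroup that contains a free group of rank 2 and commutes elementwise with some $f_i\in\Gamma$ of infinite order. Then every acylindrical action of $\Gamma$ on a hyperbolic space has bounded orbits.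

*Proof.* Each $B_i$ has bounded orbits by Lemma 1.3, so $N$ has bounded orbits by the displayed inequality, and Lemma 1.4 applies. $\square$

Here is the theorem that this criterion will give.

**Theorem 2.2.** Let $\Phi_1,\Phi_2,\Phi_3$ be countable groups, $f_i\in\Phi_i$ elements of infinite order, $Q=\Phi_1*\Phi_2*\Phi_3$. There is a 2-generated acylindrically hyperbolic group $G$ and an injective homomorphism $Q\to\mathrm{Aut}(G)$ such that, for every subgroup $\Gamma\le\mathrm{Aut}(G)$ containing $\mathrm{Inn}(G)$ and $f_1,f_2,f_3$, every acylindrical action of $\Gamma$ on a hyperbolic space has bounded orbits. In particular $\mathrm{Aut}(G)$ is not acylindrically hyperbolic.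

Taking $\Phi_i=\langle f_i\rangle\cong\mathbb Z$ answers the question in the negative.

## 3. Forcing $G=A_1A_2A_3$ by generators and relations

"Word" means a finite word in letters and inverse letters, and $|\cdot|$ is its length. We write down a group in which the two requirements hold because we impose them: $\Phi_i$ fixes $A_i$, and every element of $G$ is a product from $A_1A_2A_3$. The price is that we must then prove that $G$ has not collapsed.

Let $S=\{a_q,b_q:q\in Q\}$, and let $Q$ act on $F(S)$ by $q\cdot a_p=a_{qp}$, $q\cdot b_p=b_{qp}$. Since $Q$ is countable, all words over $S$ can be listed as $g_1,g_2,\dots$, with $g_1$ and $g_2$ both empty. Put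
$$t_k=|g_k|,\qquad N_k=2t_k+8 .$$
Choose pairwise distinct positive integers $e(k,i,l)$ for $k\ge1$, $i\in\{1,2,3\}$, $1\le l\le11N_k$, and let
$$w_{k,i}(a,b)=\prod_{l=1}^{11N_k}a\,b^{\,e(k,i,l)},\qquad w_{k,i}[q]:=w_{k,i}(a_q,b_q).$$
The group $G$ is generated by $S$ subject to

* **(R1)** $w_{k,i}[q]=w_{k,i}[q\phi]$ for all $k,i$, all $q\in Q$ and $\phi\in\Phi_i$;
* **(R2)** $q(g_k)=w_{k,1}[q]\,w_{k,2}[q]\,w_{k,3}[q]$ for all $k$ and $q\in Q$.

The set of relations is $Q$-invariant, so $Q$ acts on $G$ by automorphisms. Let
$$A_i=\langle w_{k,i}[1]:k\ge1\rangle\le G .$$
By (R1), $\phi(w_{k,i}[1])=w_{k,i}[\phi]=w_{k,i}[1]$ for $\phi\in\Phi_i$, so *$\Phi_i$ fixes $A_i$ pointwise*. Every element of $G$ is represented by some $g_k$, and (R2) with $q=1$ puts it in $A_1A_2A_3$, so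
$$G=A_1A_2A_3. \tag{1}$$
Since $A_i\le\langle a_1,b_1\rangle$, the group $G$ is generated by $a_1$ and $b_1$. What must be proved is this.

**Proposition 3.1.** (i) The $a_q$ $(q\in Q)$ freely generate a free subgroup of $G$. (ii) Each $A_i$ contains a free group of rank 2. (iii) $G$ is acylindrically hyperbolic.

*Proof of Theorem 2.2, given Proposition 3.1.* By (i), $q(a_1)=a_q\ne a_1$ in $G$ for $q\ne1$, so $Q\to\mathrm{Aut}(G)$ is injective and each $f_i$ has infinite order in $\mathrm{Aut}(G)$. Let $B_i=\mathrm{ad}(A_i)$. A free subgroup $L\le A_i$ of rank 2 satisfies $L\cap Z(G)\le Z(L)=1$, so it embeds in $B_i$. Since $f_i$ fixes $A_i$ pointwise, $f_i\,\mathrm{ad}(a)f_i^{-1}=\mathrm{ad}(f_i(a))=\mathrm{ad}(a)$ for $a\in A_i$, so $f_i$ commutes with $B_i$. By (1), $\mathrm{Inn}(G)=B_1B_2B_3$; it is infinite, and normal in $\Gamma$. Proposition 2.1 applies. $\square$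

**Corollary 3.2.** (a) For every countable group $C$, the group $G$ in Theorem 2.2 can be chosen with $C$ embedded in $\mathrm{Aut}(G)$. (b) The finitely generated group $E=G\rtimes F_3$, with $F_3=\langle f_1,f_2,f_3\rangle\le Q$ free of rank 3, has the 2-generated acylindrically hyperbolic normal subgroup $G$, but every acylindrical action of $E$ on a hyperbolic space has bounded orbits.

*Proof, given Proposition 3.1.* (a) Take $\Phi_1=C*\mathbb Z$ with $f_1$ a generator of $\mathbb Z$; then $C\le Q$ embeds in $\mathrm{Aut}(G)$. (b) The $f_i$ lie in different free factors and have infinite order, so they generate a free group of rank 3. In $E$, $f_i$ has infinite order and $f_iaf_i^{-1}=f_i(a)=a$ for $a\in A_i$. Each $A_i$ contains a free group of rank 2, and $G=A_1A_2A_3$ is infinite and normal in $E$. Apply Proposition 2.1 with $N=G$ and $B_i=A_i$. Finally, $E$ is generated by $a_1,b_1,f_1,f_2,f_3$. $\square$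

The rest of the notes proves Proposition 3.1.

## 4. One value per coset: a recursion along a tree

One would like to apply small cancellation, where two different relators share only small parts. The presentation (R1), (R2) fails this badly: for distinct nontrivial $\phi,\phi'\in\Phi_i$ the relators $w_{k,i}[q]\,w_{k,i}[q\phi]^{-1}$ and $w_{k,i}[q]\,w_{k,i}[q\phi']^{-1}$ share the subword $w_{k,i}[q]$, and (R2) shares it too.

The cure is to give the common value of $w_{k,i}$ on a coset $q\Phi_i$ a name $\delta_k(q\Phi_i)$, and to use the relations $w_{k,i}[q]=\delta_k(q\Phi_i)$ only. Then (R1) is automatic, and (R2) will be automatic if the names satisfy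
$$\delta_k(q\Phi_1)\,\delta_k(q\Phi_2)\,\delta_k(q\Phi_3)=q(g_k)\quad\text{in the free group, for all }q\in Q. \tag{2}$$
The names must be *short*: $|\delta_k(\kappa)|$ must be bounded in terms of $k$, because it will be compared with the word $w_{k,i}$, which up to translation is the same for all $q$.

Here three factors help. With only two factors, (2) would read $\delta(q\Phi_1)\delta(q\Phi_2)=q(g)$, so each name determines the next. Take $g=a_1$ and start with $\delta(\Phi_1)=x$, $\delta(\Phi_2)=x^{-1}a_1$. For $\phi_2\in\Phi_2\setminus1$ we are forced to take $\delta(\phi_2\Phi_1)=a_{\phi_2}a_1^{-1}x$; then for $\phi_1\in\Phi_1\setminus1$ and $p=\phi_2\phi_1$ we get $\delta(p\Phi_2)=x^{-1}a_1a_{\phi_2}^{-1}a_p$, and so on. The words are reduced and grow by one letter at each step, without bound. With three factors there is a free choice at each $q$, and a fresh letter can absorb the growth.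

**The tree.** Let $\mathcal T$ be the graph with vertex set $Q\sqcup Q/\Phi_1\sqcup Q/\Phi_2\sqcup Q/\Phi_3$ and an edge from $q$ to $q\Phi_i$ for each $q$ and $i$. It is the Bass–Serre tree of $Q$ viewed as a tripod of groups with trivial central group. That it is a tree can be seen directly. It is connected because the $\Phi_i$ generate $Q$. A closed path without backtracking, started at a vertex of $Q$, runs through $q_0,\ q_0\Phi_{i_1},\ q_0\phi_1,\ q_0\phi_1\Phi_{i_2},\ q_0\phi_1\phi_2,\dots$ with $1\ne\phi_j\in\Phi_{i_j}$, $i_{j+1}\ne i_j$ and $\phi_1\cdots\phi_r=1$, $r\ge1$, which contradicts the normal form theorem for free products.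

Root $\mathcal T$ at $1\in Q$. Each $q\ne1$ has exactly one neighbor $q\Phi_i$ closer to the root, its *parent*; the other two are its *children*. Every coset is either one of $\Phi_1,\Phi_2,\Phi_3$ or a child of exactly one $q\ne1$. A coset in $Q/\Phi_i$ is said to have type $i$.

**The recursion.** Fix $k$ and write $g=g_k$, $t=t_k$. Take new letters $x=x_k$, $x'=x_k'$ and $x_{k,q}$ $(q\ne1)$; let $X_k$ be the set of these. For each coset $\kappa$ we define words $\alpha_\kappa,\omega_\kappa$ over $S\cup X_k$ and put $\delta(\kappa)=\alpha_\kappa\omega_\kappa^{-1}$, a possibly unreduced word. The reason for the two halves is that $\delta(\kappa)$ is passed on to some children, and it stays short only because it is cut in two at type 2, each half going to a different child.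

* *Root.* $\alpha_{\Phi_1}=x$, $\omega_{\Phi_1}=1$; $\ \alpha_{\Phi_2}=x'$, $\omega_{\Phi_2}=1$; $\ \alpha_{\Phi_3}=x'^{-1}x^{-1}$, $\omega_{\Phi_3}=g^{-1}$.
* *Vertex $q\ne1$.* Write $z=x_{k,q}$, $g'=q(g)$, and let $\alpha_i,\omega_i,\delta_i$ refer to $q\Phi_i$.
  * Parent $q\Phi_1$: $\ \alpha_2=\omega_1$, $\omega_2=z^{-1}\alpha_1$; $\ \alpha_3=z^{-1}$, $\omega_3=g'^{-1}$. In the free group, $\delta_2=\delta_1^{-1}z$ and $\delta_3=z^{-1}g'$.
  * Parent $q\Phi_3$: $\ \alpha_1=g'$, $\omega_1=z^{-1}$; $\ \alpha_2=z^{-1}\omega_3$, $\omega_2=\alpha_3$. So $\delta_1=g'z$ and $\delta_2=z^{-1}\delta_3^{-1}$.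
  * Parent $q\Phi_2$: $\ \alpha_1=z$, $\omega_1=\alpha_2$; $\ \alpha_3=\omega_2$, $\omega_3=g'^{-1}z$. So $\delta_1=z\alpha_2^{-1}$ and $\delta_3=\omega_2z^{-1}g'$.

For example, if $q=\phi\in\Phi_1\setminus1$, the parent is $\Phi_1$ with $\delta_1=x$, and the children get $\delta_2=x^{-1}z$ and $\delta_3=z^{-1}\phi(g)$.

**Check of (2).** Root: $x\cdot x'\cdot x'^{-1}x^{-1}g=g$. Parent of type 1: $\delta_1\cdot\delta_1^{-1}z\cdot z^{-1}g'=g'$. Type 3: $g'z\cdot z^{-1}\delta_3^{-1}\cdot\delta_3=g'$. Type 2: $z\alpha_2^{-1}\cdot\alpha_2\omega_2^{-1}\cdot\omega_2z^{-1}g'=g'$.

**Length bound.** We claim, by induction along $\mathcal T$, that $|\alpha_\kappa|\le t+1$ if $\kappa$ has type 1, that $|\omega_\kappa|\le t+1$ if $\kappa$ has type 3, and that all other $|\alpha_\kappa|,|\omega_\kappa|$ are at most $t+2$. At the root the lengths are $1,0$; $1,0$; $2,t$. Below a parent of type 1: $|\alpha_2|=|\omega_1|\le t+2$, $|\omega_2|\le1+(t+1)$, $|\alpha_3|=1$, $|\omega_3|=t$. Below type 3: $|\alpha_1|=t$, $|\omega_1|=1$, $|\alpha_2|\le1+(t+1)$, $|\omega_2|=|\alpha_3|\le t+2$. Below type 2: $|\alpha_1|=1$, $|\omega_1|=|\alpha_2|\le t+2$, $|\alpha_3|=|\omega_2|\le t+2$, $|\omega_3|\le t+1$. Hence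
$$|\delta(\kappa)|\le2t_k+4. \tag{3}$$

Write $\delta_k(\kappa)$ for these words and $X=\bigsqcup_kX_k$.

**Lemma 4.1.** $G\cong\hat G:=\langle S\cup X\mid w_{k,i}[q]=\delta_k(q\Phi_i)\ \ \forall k,i,q\rangle$, via the identity on $S$.

*Proof.* *A surjection $\iota:G\to\hat G$.* In $\hat G$, (R1) holds since $q\Phi_i=q\phi\Phi_i$, and (R2) follows from (2). So the identity on $S$ induces $\iota:G\to\hat G$. It is onto if every letter of $X$ lies in $\langle S\rangle\le\hat G$. Each $\delta_k(\kappa)$ equals some $w_{k,i}[q]$ and so lies in $\langle S\rangle$. Hence $x=\delta(\Phi_1)$ and $x'=\delta(\Phi_2)$ do, and inductively along $\mathcal T$ so does $z=x_{k,q}$: it equals $\delta_1\delta_2$, or $g'^{-1}\delta_1$, or $\delta_1\alpha_2$ for a parent of type 1, 3, 2 respectively, where in the last case $\alpha_2$ involves only $S$ and earlier letters.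

*A left inverse.* For $\kappa=q\Phi_i$ let $W(\kappa)\in G$ be the image of $w_{k,i}[q]$, well defined by (R1). Define $\theta:F(S\cup X)\to G$ naturally on $S$ and recursively along $\mathcal T$ by $\theta(x)=W(\Phi_1)$, $\theta(x')=W(\Phi_2)$ and
$$\theta(z)=W_1W_2,\qquad\text{resp. } \theta(g'^{-1})W_1,\qquad\text{resp. } W_1\theta(\alpha_2)$$
for parents of type 1, 3, 2, where $W_i=W(q\Phi_i)$. We check $\theta(\delta_k(\kappa))=W(\kappa)$ by induction, writing $g,g'$ also for their images in $G$ and using (R2) in the form $g'=W_1W_2W_3$.

* Root: $\theta(\delta(\Phi_1))=W_1$ and $\theta(\delta(\Phi_2))=W_2$ by definition, and $\theta(\delta(\Phi_3))=W_2^{-1}W_1^{-1}g=W_3$.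
* Parent of type 1 (so $\theta(\delta_1)=W_1$): $\theta(\delta_2)=W_1^{-1}W_1W_2=W_2$ and $\theta(\delta_3)=W_2^{-1}W_1^{-1}g'=W_3$.
* Parent of type 3 (so $\theta(\delta_3)=W_3$): $\theta(\delta_1)=g'g'^{-1}W_1=W_1$ and $\theta(\delta_2)=W_1^{-1}g'W_3^{-1}=W_2$.
* Parent of type 2 (so $\theta(\alpha_2\omega_2^{-1})=W_2$): $\theta(\delta_1)=W_1$ and $\theta(\delta_3)=\theta(\omega_2\alpha_2^{-1})W_1^{-1}g'=W_2^{-1}W_1^{-1}g'=W_3$.

So $\theta$ respects the relations of $\hat G$ and induces $\hat G\to G$. It satisfies $\theta\iota=\mathrm{id}$ because it is the identity on $S$. Hence $\iota$ is injective too. $\square$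

## 5. Cutting each relator into a ladder

The relator $w_{k,i}[q]\,\delta_k(q\Phi_i)^{-1}$ still has an uncontrolled part: $\delta_k$ contains letters of $q(g_k)$, an arbitrary word over $S$, which may itself contain long parts of other $w$'s. The remedy is to cut the relator into short "rungs", each containing only *one* letter of $\delta_k$ against a long piece of $w$. This is possible because by (3) the word $w_{k,i}$ is much longer than $\delta_k$.

For $j=(k,i,q)$ let
$$\hat\delta_j=c\,c^{-1}\,\delta_k(q\Phi_i)\,c\,c^{-1},\qquad c=a_{qf_1}.$$
As a possibly unreduced word, $\hat\delta_j=s_{j,1}\cdots s_{j,n_j}$ with $4\le n_j\le N_k$. The padding makes the first and last letters $a_{qf_1}^{\pm1}$ with $qf_1\ne q$. Decompose $w_{k,i}[q]=u_{j,1}\cdots u_{j,n_j}$ with each $u_{j,m}$ a product of at least $11$ consecutive factors $a_qb_q^{e(k,i,l)}$; there are $11N_k\ge11n_j$ factors. Add new letters $\rho_{j,m}$ $(1\le m<n_j)$ and the relators (omitting the index $j$, with $n=n_j$)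
$$\square_1=s_1\rho_1u_1^{-1},\qquad\square_m=\rho_{m-1}^{-1}s_m\rho_mu_m^{-1}\ (1<m<n),\qquad\square_n=\rho_{n-1}^{-1}s_nu_n^{-1}.$$
The first $n-1$ of these say $\rho_m=(s_1\cdots s_m)^{-1}u_1\cdots u_m$, so they define the $\rho_m$; the last then says $s_1\cdots s_n=u_1\cdots u_n$, which is the old relation. So by Tietze moves
$$G=\langle\mathcal A\mid\square_{j,m}\rangle,\qquad\mathcal A=S\cup X\cup\{\rho_{j,m}\}.$$
For example, for $j=(1,1,1)$ we have $\delta_1(\Phi_1)=x_1$ and $c=a_{f_1}$, and the five rungs are $c\rho_1u_1^{-1}$, $\ \rho_1^{-1}c^{-1}\rho_2u_2^{-1}$, $\ \rho_2^{-1}x_1\rho_3u_3^{-1}$, $\ \rho_3^{-1}c\rho_4u_4^{-1}$, $\ \rho_4^{-1}c^{-1}u_5^{-1}$.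

**The relators are cyclically reduced.** The word $u_m$ is positive in $a_q,b_q$, begins with $a_q$ and ends with $b_q$. In $\square_1$ the letter $s_1=a_{qf_1}$ is preceded cyclically by $a_q^{-1}$ and followed by $\rho_1$; in $\square_n$ the letter $s_n=a_{qf_1}^{-1}$ is preceded by $\rho_{n-1}^{-1}$ and followed by $b_q^{-1}$; every other $s_m$ is flanked by $\rho$'s, and letters $\rho$ are never adjacent to $\rho$'s. Since $qf_1\ne q$, nothing cancels.

Let $\mathcal R^*$ be the set of all cyclic conjugates of all $\square_{j,m}^{\pm1}$.

**Definition.** A *pattern* is a word $a_qb_q^ea_q$ with $q\in Q$, $e\ge1$. A word is *thin* if it contains no pattern and no inverse of a pattern.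

For example, $a_qb_q^2a_qb_q^5$ contains exactly one pattern, $a_qb_q^2a_q$, while $b_q^2a_qb_q^5$ is thin.

**Lemma 5.1.**

* **(P1)** For each pattern or inverse pattern $\varpi$ there is at most one element of $\mathcal R^*$ with prefix $\varpi$; and no $\square_{j,m}$ contains cyclically both $\varpi$ and $\varpi^{-1}$.
* **(P2)** If a relator is written cyclically as a product of $r$ nonempty thin words, then $r\ge10$.
* **(P3)** Words without letters $b_q^{\pm1}$ are thin, and no word $a_pa_{p'}$ or its inverse is a subword of an element of $\mathcal R^*$.

*Proof.* (P1) Every relator contains a letter $\rho^{\pm1}$, so a pattern in the cyclic word does not wrap around. In $\square_m$ the only letter of $S$ that can occur positively is $s_m$, so no positive pattern occurs cyclically in $\square_m$. Positive patterns therefore occur only in the words $\square_m^{-1}$. There they lie inside $u_m$: next to $u_m$ stand only $\rho$'s or $a_{qf_1}^{\pm1}$ with $qf_1\ne q$, and all other letters $s_m$ are isolated by $\rho$'s. A pattern inside $u_m$ is $a_qb_q^{e}a_q$ with $e=e(k,i,l)$. Its exponent determines $(k,i,l)$, and with the index $q$ it determines $j=(k,i,q)$, then $m$ and the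 position. So there is at most one element of $\mathcal R^*$ with this prefix. For inverse patterns take inverses. Of $\varpi,\varpi^{-1}$ one is a positive pattern, which does not occur in $\square_{j,m}$.

(P2) The part $u^{-1}$ of $\square$ contains at least $11$ letters $a_q^{-1}$, and from one of these to the next it reads an inverse pattern. If a segment of the cyclic word contains two of these letters, it contains two that are cyclically neighboring, with everything between them. If it is thin, these must be the last and the first one, so it contains the whole complement of $u^{-1}$, and it contains no third one. At most one of the $r$ words contains this complement. So $11\le r+1$. (For $r=1$ the single segment would contain all of the at least $11$ letters, and a thin segment contains at most two.)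

(P3) The first part is clear, since $e\ge1$ in a pattern. For the second, in $u$ each $a_q$ is followed by $b_q$ and each later $a_q$ is preceded by $b_q$. So by the list of neighbors above, the only two-letter subwords in $a$-letters are $a_q^{-1}a_{qf_1}$, from $\square_1$, and its inverse. $\square$

## 6. Diagrams with flexible and rigid sides

**Diagrams.** A *diagram* is a finite, connected, simply connected planar 2-complex with labeled edges. Its boundary path $\partial D$ runs once around it in the outer region. We use van Kampen's lemma (Lyndon–Schupp, Ch. V.1):

* **(F4)** If a diagram has boundary label $W$ and face labels $\ell_1,\dots,\ell_N$, then $W$ is, in the free group, a product of conjugates of $\ell_1^{\pm1},\dots,\ell_N^{\pm1}$, each index used once. Conversely, if $W$ is in the free group a product of $N$ conjugates of relators$^{\pm1}$, there is a diagram with boundary label $W$ and at most $N$ faces, all labeled by relators$^{\pm1}$.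

For reduced $W$ the converse is the usual lemma. An unreduced word arises from its reduced form by insertions $yy^{-1}$, realized by attaching edges in the outer region. Let $\mathrm{Area}(W)$ be the minimal number of faces; by (F4) it depends only on the free group element. For instance, over $\langle a,b\mid aba^{-1}b^{-1}\rangle$ two unit squares side by side form a diagram with boundary label $a^2ba^{-2}b^{-1}$.

**Cancelling pairs.** A *cancelling pair* consists of two distinct faces $\Pi\ne\Pi'$ with a common edge $e$ from which their boundaries, read starting along $e$ in the same direction, give the same word. In the two-square example the common edge $b$ does not give one: the two words are $ba^{-1}b^{-1}a$ and $bab^{-1}a^{-1}$. *A diagram with $\mathrm{Area}(W)$ faces has no cancelling pair.* Otherwise delete the open edge $e$. It is traversed once by $\partial\Pi$ and once by $\partial\Pi'$, so $\Pi\cup e\cup\Pi'$ becomes one face; if both boundaries read $eP$ with the same label, the new face has label $P^{-1}P$, which is freely trivial. By (F4), $W$ is then a product of conjugates of the remaining $\mathrm{Area}(W)-2$ face labels, a contradiction.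

From now on, areas and diagrams refer to $\langle\mathcal A\mid\square_{j,m}\rangle$. In a closed word we distinguish two kinds of sides: those that we may change and those that we want to keep.

**Definition.** A word is *flexible* if it is empty, a single letter of $\mathcal A^{\pm1}$, or a subword of an element of $\mathcal R^*$. A *rigid* word is a nonempty reduced word all of whose subwords that are subwords of elements of $\mathcal R^*$ are thin.

For example, every pattern inside some $u_{j,m}$ is flexible and not rigid. By (P3) the word $a_1a_{f_1}$ is rigid and not flexible. A single letter is both.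

**Setting.** Let $U=U_1\cdots U_{n_0}$ represent $1$ in $G$, each $U_i$ flexible or rigid. Among all ways to replace the flexible $U_i$ by flexible words representing the same elements, choose one with minimal Area; drop empty sides. Suppose $n\ge1$ nonempty sides remain; they are reduced, because elements of $\mathcal R^*$ are. Let $D$ be a diagram with boundary label this word and with $F=\mathrm{Area}$ faces. Mark on $\partial D$ the at most $n$ vertices, called *corners*, at which sides meet; for $n=1$ this is the initial point.

**Arcs.** We want to forget vertices of degree 2. First, *a vertex of degree 1 is a corner*: if it lay in the interior of $D$, the label of the face around it would not be cyclically reduced; if it lies on the boundary, $\partial D$ backtracks there, and sides are reduced. Now suppress all vertices of degree 2 which are not corners; the remaining edges are called *arcs*. This makes sense because the 1-skeleton is connected, has an edge and contains a corner, so it is not a circle without corners. Let $V'$ and $E'$ be the numbers of remaining vertices and of arcs.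

Boundary paths of faces and of $D$ backtrack only at vertices of degree 1, so every side and every face boundary is a concatenation of full arcs. Every arc is traversed exactly twice in total by the face boundaries and $\partial D$. If all these paths are oriented as boundaries of regions of the sphere (faces positively, $\partial D$ negatively as seen from $D$), the two traversals are in opposite directions. In particular, if $\partial D$, or the boundary of a single face, traverses an arc twice, it does so in opposite directions. We say that an arc lies *on a face* if some face boundary traverses it.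

**Lemma 6.1.** $F<n$ and $E'<5n$. If $n=1$, no such $D$ exists.

*Proof.* **Step 1: every arc on a face has a thin label.** This is where minimality is used. Suppose an arc on a face contains, in one of its two directions, a pattern or inverse pattern $\varpi$ starting at a vertex $v$.

(a) *The arc has faces $\Pi,\Pi'$ on its two sides.* Reading $\partial\Pi$ and $\partial\Pi'$ from $v$ along the arc gives elements of $\mathcal R^*$ with prefix $\varpi$, which are equal by (P1). If $\Pi\ne\Pi'$, this is a cancelling pair, contradicting $F=\mathrm{Area}$. If $\Pi=\Pi'$, then $\partial\Pi$ traverses the arc in both directions, so its relator contains both $\varpi$ and $\varpi^{-1}$ cyclically, contradicting (P1).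

(b) *The arc lies on a face and on a rigid side, or on a side that is a single letter.* Since it lies on a face, its label is a subword of an element of $\mathcal R^*$. On a rigid side it is thin by definition (thinness and $\mathcal R^*$ are invariant under inversion). A single letter is thin.

(c) *The arc lies on a face $\Pi$ and on a flexible side $U_i$ that is a subword of an element of $\mathcal R^*$.* Replacing $\varpi$ by its inverse if necessary, write $U_i=V'\varpi V''$ in the direction of the boundary path, with $v$ the start of $\varpi$; after a cyclic conjugation $U_iV'''\in\mathcal R^*$ for some word $V'''$. Reading $\partial\Pi$ from $v$ along the arc gives an element of $\mathcal R^*$ with prefix $\varpi$. The word $\varpi V''V'''V'$ is also such an element, so by (P1) the two are equal. Write $\varpi=y\varpi_1$ with $y$ a letter. Delete $\Pi$ and the boundary edge labeled $y$ (an elementary collapse). The result is a diagram with $F-1$ faces, and in its boundary word $y$ is replaced by the inverse of the rest of $\partial\Pi$. So $U_i$ is replaced by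
$$V'(\varpi_1V''V'''V')^{-1}\varpi_1V''=V'V'^{-1}V'''^{-1}V''^{-1}\varpi_1^{-1}\varpi_1V'',$$
which freely equals $V'''^{-1}$. This is a flexible word, and it represents the same element as $U_i$ since $U_iV'''=1$ in $G$. Replacing $U_i$ by $V'''^{-1}$ gives Area at most $F-1$, contradicting the minimal choice.

An arc lies inside one side if it is on $\partial D$, so (a)–(c) cover all cases.

**Step 2: counting.** All vertices except the at most $n$ corners have degree at least $3$, and corners have degree at least $1$. So $2E'\ge3V'-2n$. Since $D$ is connected and simply connected, $V'-E'+F=1$. Substituting $V'=1+E'-F$ gives $E'\le3F+2n-3$. By Step 1 and (P2), each face has at least $10$ arcs in its boundary, counted with multiplicity, and each arc is counted at most twice. So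
$$10F\le2E'\le6F+4n-6,$$
which gives $F\le n-\frac32$ and then $E'\le3F+2n-3\le5n-\frac{15}2<5n$. For $n=1$ the first inequality is impossible. $\square$

**Corollary 6.2.** A nonempty reduced word $W$ over $\{a_q:q\in Q\}\cup X$ is nontrivial in $G$. So $\{a_q\}\cup X$ freely generates a free subgroup of $G$.

*Proof.* By (P3) every subword of $W$ is thin, so $W$ is a single rigid side. If $W=1$ in $G$, the setting above would hold with $n=1$, contradicting Lemma 6.1. $\square$

*Proof of Proposition 3.1 (i) and (ii).* Part (i) is contained in Corollary 6.2. For (ii), in $G$ we have $w_{k,i}[1]=\delta_k(\Phi_i)$. So $A_1\ni x_k$ and $A_2\ni x_k'$ for all $k$. Since $g_1$ and $g_2$ are empty, $A_3$ contains $x_1'^{-1}x_1^{-1}$ and $x_2'^{-1}x_2^{-1}$, which freely generate a free group because $x_1,x_1',x_2,x_2'$ do so. Each $A_i$ contains a free group of rank 2. $\square$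

## 7. Fillings of loops by discs with few vertices

To prove (iii) we need a hyperbolic space for (F2). Lemma 6.1 says that a loop with $n$ flexible sides is filled by fewer than $n$ faces, but faces and sides can be arbitrarily long. So we make them short. Let $\mathcal P\subset G$ be the set of elements represented by subwords of elements of $\mathcal R^*$; it is closed under inversion. Let
$$X_G=\mathrm{Cay}(G,\mathcal A\cup\mathcal P),\quad\text{without loops},$$
and let $d$ be its metric. Now any two points on a face have distance at most $1$.

**Definition.** A *filling* of a closed edge path with vertices $\gamma_0,\gamma_1,\dots,\gamma_n=\gamma_0$ in $X_G$ is a finite cell decomposition of a closed disc $\Delta$, each 2-cell having a boundary path of at least 3 edges, whose boundary circle consists of $n$ edges, together with a map $\varphi$ from the vertices of $\Delta$ to $G$ which restricts to $\gamma_0,\gamma_1,\dots$ along the boundary and maps any two vertices of a common closed 2-cell to points at distance $\le1$.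

For example, a closed path of length $3$ is filled by a single triangle, with $3$ vertices.

**Lemma 7.1.** Every closed edge path of length $n\ge1$ in $X_G$ has a filling with at most $6n$ vertices.

*Proof.* We may assume $\gamma_0=1$. Let $v_i=\gamma_{i-1}^{-1}\gamma_i$; it is not $1$ because $X_G$ has no loops. Each $v_i$ lies in $\mathcal A^{\pm1}\cup\mathcal P$, so it is represented by a flexible word, and $v_1\cdots v_n=1$. Take $D$ as in Section 6 with these $n$ flexible sides. No side is empty, since $v_i\ne1$. By Lemma 6.1, $E'\le5n-1$, and since $D$ is connected, $V'\le E'+1\le5n$.

Following labels from the initial point, map the vertices of $D$ to $G$; the points where sides meet go to the corresponding $\gamma_i$. Any two vertices on one face differ by an element of $\mathcal P$. Any two vertices on one side differ by an element of $\mathcal P$, or by $1$ or a letter of $\mathcal A^{\pm1}$. In all cases the distance is at most $1$.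

It remains to turn $D$ into a disc. Glue an annulus to $D$ along the boundary path of $D$; since $D$ is planar and simply connected, the result is a closed disc. Divide the outer circle into $n$ edges, join its vertices by spokes to the points where consecutive sides meet, and map them to the corresponding $\gamma_i$. This divides the annulus into $n$ cells, the $i$-th bounded by an outer edge, two spokes and the arcs of side $i$, of which there is at least one. The images of its vertices are images of vertices of side $i$, so they are pairwise at distance at most $1$. Faces of $D$ have at least $10$ arcs. So this is a filling, with $V'+n\le6n$ vertices. $\square$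

The next lemma bounds the number of vertices from below: a disc that is wide in two directions needs many vertices.

**Lemma 7.2.** Let a filling with $V$ vertices be given, and let its boundary circle be divided into consecutive edge paths $p_1,q_1,p_2,q_2$. Let $a\ge1$ be an integer and $b\ge1$, such that $d\ge a$ between points of $\varphi(p_1)$ and $\varphi(p_2)$ and $d\ge b$ between points of $\varphi(q_1)$ and $\varphi(q_2)$ (images of vertices). Then $V\ge(a-1)(b+1)$.

*Proof.* **Step 1: level sets.** Cut the 2-cells into triangles by diagonals. (If the boundary path of a 2-cell visits a vertex several times, do this in the polygon of which the cell is a quotient; triangles may have coinciding vertices.) Let $f(v)=d(\varphi(v),\varphi(p_1))$ on vertices, extended affinely over edges and triangles; $f$ is continuous on $\Delta$. The values at the vertices of a triangle are integers differing by at most $1$. So in each triangle $f=i$ holds, for an integer $i$, exactly on the face spanned by the vertices with value $i$, and $C=f^{-1}(i)$ is a subcomplex.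

**Step 2: for $0<i<a$, some component of $C$ meets both $q_1$ and $q_2$.** Otherwise let $C_1$ be the union of the components meeting $q_1$, and $C_2=C\setminus C_1$. The sets $C_1\cup q_1$ and $C_2\cup q_2$ are closed. They are disjoint: $C_1\cap q_2=\emptyset$ by assumption, $C_2\cap q_1=\emptyset$ by definition, and $q_1\cap q_2=\emptyset$ since $b\ge1$. Let $\psi:\Delta\to[0,1]$ be continuous, equal to $0$ on the first set and $1$ on the second. On $\partial\Delta$ the map $(\psi,f):\Delta\to\mathbb R^2$ satisfies $\psi=0$ on $q_1$, $\psi=1$ on $q_2$, $f=0<i$ on $p_1$, and $f\ge a>i$ on $p_2$. So along $p_1,q_1,p_2,q_2$ it passes below, left of, above and right of the point $(\frac12,i)$, and winds $\pm1$ times around it. Hence this point is attained on $\Delta$. But where $f=i$ we are in $C$, and there $\psi\in\{0,1\}$, a contradiction.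

**Step 3: counting.** The component from Step 2 is a connected subcomplex, so it contains vertices on $q_1$ and on $q_2$, joined in it by an edge path without repeated vertices. The image of this path moves by at most $1$ at each step and covers a distance at least $b$. So there are at least $b+1$ vertices with $f=i$. Sum over $i=1,\dots,a-1$. $\square$

## 8. Hyperbolicity of $X_G$

The upper bound of Lemma 7.1 is linear in the perimeter, the lower bound of Lemma 7.2 is quadratic in the width. A fat triangle would violate this, once it is cut down to a loop whose length is comparable with its fatness.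

Consider geodesic triangles whose sides are geodesic edge paths between vertices of $X_G$. Let $\Theta(n)$ be the maximum, over all such triangles of perimeter $\le n$ and all vertices $m$ on a side, of the distance from $m$ to the set of vertices on the other two sides.

**Lemma 8.1.** $\Theta(n)<3000$ for all $n$.

*Proof.* Let $K=\Theta(n)$ and assume $K\ge3000$. Let the triangle $\xi,\eta,\zeta$, of perimeter at most $n$, and $m\in[\xi,\eta]$ attain it, so $d(m,[\xi,\zeta]\cup[\zeta,\eta])=K$.

**Step 1: cutting off the ends.** Let $u\in[\xi,m]$ be the vertex with $d(u,m)=4K$, or $u=\xi$ if $d(\xi,m)<4K$. Since $\xi\in[\xi,\zeta]$, we have $d(\xi,m)\ge K$, so $d(u,m)\ge K$. Let $u'\in[\xi,\zeta]\cup[\zeta,\eta]$ be a vertex with $d(u,u')\le K$, with $u'=u$ if $u=\xi$; it exists since $\Theta(n)=K$. Define $v\in[m,\eta]$ and $v'$ similarly. Then $d(u',v')\le K+8K+K=10K$. The geodesics $[u,u']$ and $[v,v']$ have distance at least $K$ from $m$: if $u=\xi$, the first is a point at distance at least $K$; otherwise its points are within $K$ of $u$ and hence at least $3K$ from $m$. The same holds for $[v,v']$.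

**Step 2: closing up far from $m$.** We define an edge path $\tau$ from $v$ to $u$ whose vertices have distance at least $K/2$ from $m$.

If $u',v'$ lie on the same side, let $\tau=[v,v']\cup[v',u']\cup[u',u]$ with $[v',u']$ on this side.

Otherwise one of $u',v'$ lies on $[\xi,\zeta]$ and the other on $[\eta,\zeta]$. The triangle $u',\zeta,v'$, with sides $[u',\zeta],[v',\zeta]$ taken on the given sides and any geodesic $[u',v']$, has perimeter at most $n$, since $u'$ and $v'$ are also joined by the path running along the rest of the perimeter through $\xi$ and $\eta$. Hence vertices of its sides are within $K$ of the other two sides. If $d(u',\zeta)\le12K$, let $w=w'=\zeta$; then $d(v',w')\le22K$. If not, let $w\in[u',\zeta]$ with $d(u',w)=12K$. No vertex of $[u',v']$ is within $K$ of $w$, since otherwise $d(u',w)\le10K+K=11K$. So there is $w'\in[v',\zeta]$ with $d(w,w')\le K$, and $d(v',w')\le10K+12K+K=23K$. Let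
$$\tau=[v,v']\cup[v',w']\cup[w',w]\cup[w,u']\cup[u',u],$$
the second and fourth pieces along the given sides.

The pieces along the given sides have distance at least $K$ from $m$. As $d(m,w),d(m,w')\ge K$ and $d(w,w')\le K$, each vertex of $[w',w]$ is within $K/2$ of $w$ or $w'$ and has distance at least $K/2$ from $m$.

In all cases $[u,v]\cup\tau$ is a closed edge path of length at most
$$8K+K+23K+K+12K+K=46K .$$

**Step 3: comparing the two bounds.** Let $r=\lfloor K/4\rfloor$ and $r'=\lfloor K/2\rfloor$. Let $p_1\subset[u,v]$ be the segment of points at distance at most $r$ from $m$, let $q_1,q_2$ be the two segments of $[u,v]$ of points at distance between $r$ and $r'$ from $m$, and let $p_2$ be the rest of the closed path. These exist since $d(u,m),d(v,m)\ge K>r'$. Vertices of $p_2$ have distance at least $r'$ from $m$, so $d\ge r'-r\ge\frac K4-\frac12$ between $p_1$ and $p_2$. Since $[u,v]$ is geodesic, $d\ge2r\ge\frac K2-\frac32$ between $q_1$ and $q_2$. Lemmas 7.1 and 7.2 with $a=r'-r$ and $b=2r$ give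
$$\Bigl(\frac K4-\frac32\Bigr)\Bigl(\frac K2-\frac12\Bigr)\le6\cdot46K=276K .$$
For $K\ge3000$ the first factor is at least $748.5$ and the second at least $0.499K$, so the left side is at least $373K$, a contradiction. $\square$

**Proposition 8.2.** $X_G$ is hyperbolic.

*Proof.* By Lemma 8.1, geodesic triangles with corners at vertices of $X_G$ are $\delta$-slim with $\delta=3001$, and geodesic polygons with at most 6 sides and corners at vertices are $4\delta$-slim. Now take an arbitrary geodesic triangle in $X_G$. From a side that contains a vertex of $X_G$, cut off the partial edges at its ends; what remains is a geodesic between vertices, each within distance $1$ of a corner. A side containing no vertex lies inside an edge and has length at most $1$; discard it and put in its place a geodesic between vertices within distance $1$ of its ends, of length at most $3$. At each corner, the two new endpoints are within distance $2$ of each other; join them by a geodesic. This gives a polygon with at most 6 sides, whose extra sides have length at most $3$.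

Let $p$ be a point on a side of the triangle. If $p$ was cut off or discarded, it is within $1$ of a corner of the triangle that lies on another side. Otherwise $p$ is within $4\delta$ of a point $p'$ on another side of the polygon. If $p'$ lies on a remaining part of another side of the triangle, we are done. If $p'$ lies on a joining side at a corner of the triangle, it is within $2$ of this corner, which lies on one of the other two sides. If $p'$ lies on a replacement for another side, it is within $\frac32+1$ of a corner on that side. So all geodesic triangles are $(4\delta+10)$-slim. $\square$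

## 9. A loxodromic WPD element

Let $h=a_1a_{f_1}$. For $M\ge1$ the word $h^M$ is positive in $a$-letters, so by (P3) all its subwords occurring in elements of $\mathcal R^*$ have length at most $1$. The same holds for $h^{-M}$. So $h^{\pm M}$ are rigid words. The point of rigidity is the following observation.

**Lemma 9.1.** Let $D$ be a diagram as in Section 6, and let $\sigma$ be a side labeled $h^M$. Then $\sigma$ traverses each arc at most once, and an arc of $\sigma$ that lies on a face, or that is also traversed by a flexible side, has length $1$.

*Proof.* If $\sigma$ traversed an arc twice, it would do so in opposite directions, but its label is a positive word. The label of an arc that lies on a face is, up to inversion, a subword of an element of $\mathcal R^*$; being a subword of $h^M$, it has length $1$. If a flexible side traverses the arc, the arc label is up to inversion a single letter or a subword of an element of $\mathcal R^*$, with the same conclusion. $\square$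

**Step 1: $h$ is loxodromic.** Let $d(1,h^M)=p$. Then $h^M$ followed by $p$ flexible sides representing nontrivial elements represents $1$, and in a diagram $D$ as in Section 6 no side is empty, so $n=p+1$ and $E'<5(p+1)$ by Lemma 6.1. Let $\sigma$ be the side labeled $h^M$. An arc of $\sigma$ that lies on no face is traversed a second time by $\partial D$, not by $\sigma$, hence by a flexible side. By Lemma 9.1 all arcs of $\sigma$ have length $1$ and are distinct. So $2M\le E'<5(p+1)$, and
$$d(1,h^M)\ge\frac{2M}5-1\qquad(M\ge1).$$
Since also $d(1,h^M)\le2M$, the map $n\mapsto h^n$ is a quasi-isometric embedding of $\mathbb Z$.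

**Step 2: $h$ is WPD.** As in the proof of Proposition 1.1, it suffices to check the base point $1$ and $\varepsilon\in\mathbb N$. Let $M>5\varepsilon+5$, and let $g\in G$ satisfy $d(1,g)\le\varepsilon$ and $d(h^M,gh^M)\le\varepsilon$. Put $v=h^{-M}g^{-1}h^M$. Then
$$g\cdot h^M\cdot v\cdot h^{-M}=1,\qquad d(1,v)=d(gh^M,gh^Mv)=d(gh^M,h^M)\le\varepsilon .$$
So $g$ and $v$ are products of at most $\varepsilon$ nontrivial elements of $(\mathcal A\cup\mathcal P)^{\pm1}$. Represent these by flexible sides; $h^M$ (side $\sigma$) and $h^{-M}$ (side $\sigma'$) are rigid. Take $D$ as in Section 6. It has $n\le2\varepsilon+2$ sides, so $E'<10\varepsilon+10<2M$. Now $\sigma$ has $2M$ edges and consists of at most $E'$ distinct arcs, so it contains an arc of length at least $2$. By Lemma 9.1 this arc lies on no face and is shared neither with a flexible side nor with $\sigma$ itself. So it is shared with $\sigma'$, which traverses it in the opposite direction.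

We read off $g$ from this shared arc. Map the vertices of $D$ to $G$, following labels, with the initial point going to $1$. Let $P_i$ be the prefix of $h^M$ of length $i$. The side $\sigma$ starts at $g$, so its vertices are $gP_i$. The side $\sigma'$ ends at $1$, so its reverse starts at $1$ and reads $h^M$, with vertices $P_{i'}$. The first edge of the arc starts at $gP_i$ on $\sigma$ and at $P_{i'}$ on the reverse of $\sigma'$, with the same label. So $gP_i=P_{i'}$ in $G$. Since $a_1\ne a_{f_1}$ are distinct letters which alternate in $h^M$, we have $i\equiv i'\pmod2$. As $P_{2s}=h^s$ and $P_{2s+1}=h^sa_1$, we get $g=P_{i'}P_i^{-1}=h^c$ with $|c|\le M$. So there are only finitely many such $g$.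

**Step 3: end of the proof.** By Corollary 6.2, $G$ contains a free group of rank 2 and is not virtually cyclic. It acts on $X_G$, which is hyperbolic by Proposition 8.2, with the loxodromic WPD element $h$. By (F2), $G$ is acylindrically hyperbolic. This proves Proposition 3.1 (iii), and with it Theorem 2.2 and Corollary 3.2: the automorphism group of a finitely generated acylindrically hyperbolic group need not be acylindrically hyperbolic. $\blacksquare$
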